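\title{The energy of time-fractional Allen--Cahn and Cahn--Hilliard equations can increase}

\begin{abstract}
For the Allen--Cahn and Cahn--Hilliard equations with a Caputo time derivative of order $\alpha\in(0,1)$ on a periodic box, the Caputo derivative of the classical energy is nonpositive. We show that the ordinary derivative of the energy can be positive, for both models. We give two constructions. The first has explicit initial data and works for $\frac23<\alpha<1$: fast Fourier modes kick a neutral mode, and the memory later undoes the kick. The second works for every $\alpha\in(0,1)$ and every small interface width: a shooting argument produces a solution that converges to a saddle point, and the memory forces its energy to approach the saddle level from below.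
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{The models}
Let $d\in\{1,2,3\}$, let $\Omega\subset\mathbb{R}^d$ be a rectangular box with periodic boundary conditions, and let $0<\alpha<1$ and $\gamma,\varepsilon>0$. With the double-well potential $F(\phi)=\frac14(\phi^2-1)^2$ and $f=F'$, consider
\begin{equation}\label{eq:model}
\partial_t^\alpha\phi=-\gamma\,\mathcal{G}\mu,\qquad \mu=-\varepsilon^2\Delta\phi+f(\phi),\qquad x\in\Omega,\ t>0,\qquad \phi(\cdot,0)=\phi_0,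
\end{equation}
where $\mathcal{G}=I$ in the time-fractional Allen--Cahn model (AC) and $\mathcal{G}=-\Delta$ in the time-fractional Cahn--Hilliard model (CH). The Caputo derivative is
\[
\partial_t^\alpha\phi(t)=\frac{1}{\Gamma(1-\alpha)}\int_0^t\frac{\partial_s\phi(s)}{(t-s)^\alpha}\,ds ,
\]
a weighted average of all past velocities, and $\mu$ is the variational derivative of the energy
\[
\mathcal{E}(t)=\int_\Omega\Big(\frac{\varepsilon^2}{2}|\nabla\phi|^2+F(\phi)\Big)\,dx .
\]
A solution is \emph{admissible} if $\phi_0$ is smooth, periodic and not a steady state, that is, $\mathcal{G}\mu(\phi_0)\not\equiv0$; if $\phi$ is smooth and periodic in $x$ and continuous on $\overline\Omega\times[0,\infty)$; and if $\phi$ is continuously differentiable in $t$ on $(0,\infty)$ with $\partial_t\phi$ integrable near $t=0$, so that the Caputo integral is defined for every $t>0$. No differentiability at $t=0$ is assumed (Remark~\ref{rem:t0} shows why).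

It is known that $\partial_t^\alpha\mathcal{E}(t)\le0$ for all $t>0$, for both models. Whether the pointwise law $\mathcal{E}'(t)\le0$ holds is stated as an open question in \cite{QTY}. This paper answers it: \emph{does every admissible solution satisfy $\mathcal{E}'(t)\le0$ for all $t>0$?}

\subsection{What one would guess}\label{sec:guess}
For $a>0$ put $\omega_a(t)=t^{a-1}/\Gamma(a)$, and write $(g*h)(t)=\int_0^tg(t-s)h(s)\,ds$. Then $\omega_1=1$, $\omega_{a+1}'=\omega_a$, the beta integral gives $\omega_a*\omega_b=\omega_{a+b}$, and $\partial_t^\alpha\phi=\omega_{1-\alpha}*\partial_t\phi$. Convolution with $\omega_\alpha$ inverts the Caputo derivative: $\omega_\alpha*\partial_t^\alpha y=1*y'=y-y(0)$. Since the kernels are positive, for a function $\mathcal{E}$ with integrable derivative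
\[
\mathcal{E}'\le0\ \Longrightarrow\ \partial_t^\alpha\mathcal{E}\le0\ \Longrightarrow\ \mathcal{E}(t)\le\mathcal{E}(0),
\]
and the question is whether the strongest of these three laws holds.

Two simple cases suggest that it does. For $\alpha=1$, $\mathcal{E}'=\int_\Omega\mu\,\partial_t\phi=-\gamma\int_\Omega\mu\,\mathcal{G}\mu\le0$. For $\alpha<1$ and a quadratic potential in place of $F$, the Fourier modes decouple into equations $\partial_t^\alpha y=-\Lambda y$, whose solution is $y(0)E_\alpha(-\Lambda t^\alpha)$ with the Mittag-Leffler function $E_\alpha(x)=\sum_{n\ge0}x^n/\Gamma(n\alpha+1)$. A mode with $\Lambda=0$ is constant, and any other mode contributes a positive multiple of $\Lambda y^2$ to the energy. For $\Lambda>0$ the function $E_\alpha(-\Lambda t^\alpha)$ is positive and nonincreasing (Lemma~\ref{lem:ML}), and for $\Lambda<0$ it is positive and increasing, because the series has positive terms. So for linear equations each mode loses energy at all times.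

One example points the other way. Let a scalar $y$ receive a downward pulse:
\begin{equation}\label{eq:pulse}
\partial_t^\alpha y=-\mathbf{1}_{(0,1)},\qquad y(t)=y_0-\big(\omega_\alpha*\mathbf{1}_{(0,1)}\big)(t)=y_0-\frac{t^\alpha-(t-1)_+^\alpha}{\Gamma(1+\alpha)} .
\end{equation}
For $t>1$ we have $y'(t)=\omega_\alpha(t-1)-\omega_\alpha(t)>0$ and $0<y_0-y(t)\le\omega_\alpha(t-1)\to0$. For $\alpha=1$ the pulse would move $y$ to $y_0-1$ for good; for $\alpha<1$ the memory returns $y$ to its initial value. Thus $\partial_t^\alpha y\le0$ does not imply $y'\le0$. More importantly, a variable that has been moved by the other variables of a nonlinear system is afterwards pulled back toward its initial value by a force that does not come from the energy. Both counterexamples below turn this pull into a gain of energy.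

\subsection{Results}
Throughout, $L_1$ is the side of $\Omega$ in the direction $x_1$, and $\gamma_*=\gamma$ for (AC), $\gamma_*=\gamma(2\pi/L_1)^2$ for (CH).

\begin{theorem}[explicit data]\label{thm:A}
Let $\varepsilon=L_1/2\pi$, $\frac23<\alpha<1$ and $\beta=\alpha-\frac23$. There is a constant $c\in(0,1]$, depending only on $\alpha$ and the model, such that the following holds for all sufficiently small $\delta>0$. Put $T=\delta^{-5/(3\beta)}$, $y_0=c\,\delta\,T^{-1/3}$ and
\[
\phi_0(x)=y_0\cos X+\delta(\cos3X+\cos5X),\qquad X=2\pi x_1/L_1 .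
\]
There is an admissible solution with this initial datum, and it satisfies $\mathcal{E}(2T')>\mathcal{E}(T')$ with $T'=T/\gamma_*^{1/\alpha}$. Hence $\mathcal{E}'(t)>0$ for some $t\in(T',2T')$.
\end{theorem}

\begin{theorem}[all $\alpha$, all small $\varepsilon$]\label{thm:B}
For each model there is $\varepsilon_*>0$, independent of $\alpha,\gamma,d,\Omega$, such that for every $\alpha\in(0,1)$, every $\gamma>0$, every box and every $\varepsilon\le\varepsilon_*L_1/2\pi$ there are an admissible solution and a time $t>0$ with $\mathcal{E}'(t)>0$.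
\end{theorem}

So the law $\mathcal{E}'\le0$ fails for (AC) and for (CH), for every $d\in\{1,2,3\}$, every box and every $\gamma>0$. Section~\ref{sec:tools} reduces the problem to the circle and collects the facts on fractional relaxation, and Section~\ref{sec:wp} constructs the solutions. Sections~\ref{sec:A} and~\ref{sec:B} prove the two theorems and can be read independently of each other.

\section{Reduction to the circle and fractional relaxation}\label{sec:tools}

\subsection{Reduction}\label{sec:red}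
Let $\mathbb{T}=\mathbb{R}/2\pi\mathbb{Z}$ and look for $\phi(x,t)=u(2\pi x_1/L_1,\gamma_*^{1/\alpha}t)$. The Caputo derivative of $t\mapsto u(\sigma t)$ is $\sigma^\alpha(\partial_t^\alpha u)(\sigma t)$, and $\Delta$ becomes $(2\pi/L_1)^2\partial_X^2$. Writing $\varepsilon$ from now on for $2\pi\varepsilon/L_1$, we obtain
\begin{equation}\label{eq:red}
\partial_t^\alpha u=-G\mu(u),\qquad \mu(u)=-\varepsilon^2u''-u+u^3,\qquad G=1\ \text{(AC)},\quad G=-\partial_X^2\ \text{(CH)},
\end{equation}
and $\mathcal{E}(t)=\frac{|\Omega|}{2\pi}E\big(u(\gamma_*^{1/\alpha}t)\big)$, where $E(u)=\int_{\mathbb{T}}\big(\frac{\varepsilon^2}{2}u'^2+F(u)\big)\,dX$. It suffices to make $E$ increase for \eqref{eq:red}, with $\varepsilon=1$ for Theorem~\ref{thm:A} and $\varepsilon\le\varepsilon_*$ for Theorem~\ref{thm:B}.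

We work in three closed subspaces of $H^1(\mathbb{T})$:
\begin{itemize}
\item $Y_o$, the odd functions, spanned by $\sin kX$, $k\ge1$;
\item $Y_s\subset Y_o$, the odd functions with $u(\pi-X)=u(X)$, spanned by $\sin kX$, $k$ odd;
\item $Y_c$, the even functions with $u(\pi-X)=-u(X)$, spanned by $\cos kX$, $k$ odd.
\end{itemize}
The defining symmetries survive $\partial_X^2$ and the product of three functions, so $\mu(u)$ has the symmetries of $u$. All three spaces consist of functions of mean zero, on which $G$ is invertible; this is what allows us to treat (AC) and (CH) together. We write $u=\sum_{k\ne0}\hat u_ke^{ikX}$, $\langle a,b\rangle=\int_{\mathbb{T}}ab$, $\|a\|^2=\langle a,a\rangle$, $\|a\|_1=\|a'\|$, and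
\[
\langle a,b\rangle_*=\langle G^{-1}a,b\rangle,\qquad \|a\|_*^2=\langle a,a\rangle_* .
\]
The symbol of $G$ is $g_k=1$ or $g_k=k^2$. For functions of mean zero, Parseval's identity and the Cauchy--Schwarz inequality give, in both models,
\begin{equation}\label{eq:norms}
\|a\|_*\le\|a\|\le\|a\|_1,\qquad \|a\|^2\le\|a\|_*\|a\|_1,\qquad \|Ga\|_*^2=\langle a,Ga\rangle\le\|a\|_1^2 .
\end{equation}
In particular $\|\cdot\|_1$ is equivalent to the $H^1$ norm. Recall that $H^1(\mathbb{T})$ embeds in $C(\mathbb{T})$ and is an algebra. Constants $C$ may change from line to line.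

\subsection{Convolutions}
The first lemma is the general form of \eqref{eq:pulse}: long after an integrable pulse, only its total mass is remembered.

\begin{lemma}\label{lem:pulse}
Let $0<a<1$, and let $h\in L^1(0,\infty)$ satisfy $|h(s)|\le Cs^{-\nu}$ for $s\ge1$, with $\nu>1$. Then $(\omega_a*h)(t)/\omega_a(t)\to\int_0^\infty h$ as $t\to\infty$.
\end{lemma}

\begin{proof}
For $s\le t/2$ the ratio $\omega_a(t-s)/\omega_a(t)=(1-s/t)^{a-1}$ is at most $2$ and tends to $1$, so dominated convergence gives the limit $\int_0^\infty h$. The part $s\ge t/2$ is at most $Ct^{-\nu}\omega_{a+1}(t/2)=o(t^{a-1})$.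
\end{proof}

We also need a rule for differentiating. Let $K(t)$, $0<t\le T$, be a strongly continuous family of operators on a Banach space with $\|K(t)\|\le Ct^{a-1}$, $a>0$, and let $h$ be continuous on $[0,T]$ and $C^1$ on $(0,T]$ with $\|h'(t)\|\le Ct^{\alpha-1}$. Then $h=h(0)+1*h'$, hence $K*h=1*(Kh(0)+K*h')$. The function $(K*h')(t)=t\int_0^1K(t(1-r))h'(tr)\,dr$ is continuous on $(0,T]$ by dominated convergence. Therefore
\begin{equation}\label{eq:diff}
(K*h)'=Kh(0)+K*h'\quad\text{on }(0,T].
\end{equation}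
The same substitution shows that $K*h$ is continuous on $[0,T]$ for every continuous $h$.

\subsection{The relaxation function and its kernel}
For $\Lambda>0$ let $e_\Lambda(t)=E_\alpha(-\Lambda t^\alpha)$ and $P_\Lambda=-e_\Lambda'/\Lambda$. For $\alpha=1$ both would be $e^{-\Lambda t}$; for $\alpha<1$ they decay only algebraically. The one fact that we quote is that $M(x)=E_\alpha(-x)$ is completely monotone on $(0,\infty)$, that is, $(-1)^nM^{(n)}\ge0$ for all $n$ \cite{Pollard}.

\begin{lemma}\label{lem:ML}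
Let $\Lambda>0$.
\begin{enumerate}
\item[(a)] $P_\Lambda+\Lambda\,\omega_\alpha*P_\Lambda=\omega_\alpha$, \ $e_\Lambda=1-\Lambda\,1*P_\Lambda=\omega_{1-\alpha}*P_\Lambda$, \ and $\Lambda\,\omega_\alpha*e_\Lambda=1-e_\Lambda$.
\item[(b)] $0<e_\Lambda\le1$ and $0\le P_\Lambda\le\omega_\alpha$; both functions are nonincreasing; $\int_0^\infty P_\Lambda=1/\Lambda$.
\item[(c)] With $C$ depending only on $\alpha$,
\begin{equation}\label{eq:P}
e_\Lambda(t)\le\frac{C}{1+\Lambda t^\alpha},\qquad P_\Lambda(t)\le\frac{C}{\Lambda t(1+\Lambda t^\alpha)},\qquad P_\Lambda(t)\le\frac{C\,t^{\alpha-1}}{(1+\Lambda t^\alpha)^2}.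
\end{equation}
\item[(d)] $\Lambda e_\Lambda(t)/\omega_{1-\alpha}(t)\to1$ as $t\to\infty$.
\item[(e)] For continuous scalar functions $y,h$ and $y_0\in\mathbb{C}$,
\[
y=y_0-\omega_\alpha*(\Lambda y+h)\iff y=e_\Lambda y_0-P_\Lambda*h .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
We omit the index $\Lambda$.

(a) From $e=\sum_{n\ge0}(-\Lambda)^n\omega_{n\alpha+1}$ we get $P=\sum_{n\ge0}(-\Lambda)^n\omega_{(n+1)\alpha}$, and the first identity follows from $\omega_\alpha*\omega_{(n+1)\alpha}=\omega_{(n+2)\alpha}$. As $e(0)=1$, $e=1-\Lambda\,1*P$. Convolving the first identity with $\omega_{1-\alpha}$ gives $\omega_{1-\alpha}*P=1-\Lambda\,1*P$. Finally $\Lambda\omega_\alpha*e=\Lambda\omega_\alpha*1-\Lambda\,1*(\omega_\alpha-P)=\Lambda\,1*P=1-e$.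

(b), (c) We have $P(t)=\alpha t^{\alpha-1}(-M')(\Lambda t^\alpha)$, where $-M'$ is nonnegative and nonincreasing and $-M'(0)=1/\Gamma(1+\alpha)$. So $0\le P\le\omega_\alpha$, $P$ is nonincreasing, and $e$ is nonincreasing with $e\le1$. Also $e=\omega_{1-\alpha}*P>0$, since $P>0$ near $0$. By monotonicity and (a), $\Lambda e(t)\,\omega_{1+\alpha}(t)\le\Lambda(\omega_\alpha*e)(t)\le1$, which with $e\le1$ gives the first bound in \eqref{eq:P}. Thus $e\to0$ and $\int_0^\infty P=1/\Lambda$. Next $P(t)\le\frac2t\int_{t/2}^tP\le\frac{2}{\Lambda t}e(t/2)$, which is the second bound. The third follows from $P\le\omega_\alpha$ when $x=\Lambda t^\alpha\le1$, and from the second, written as $Ct^{\alpha-1}/(x(1+x))$, when $x\ge1$.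

(d) Apply Lemma~\ref{lem:pulse} to $e=\omega_{1-\alpha}*P$, with $\nu=1+\alpha$.

(e) Convolve the left equation with $\Lambda P$ and use (a): $\Lambda P*y=(1-e)y_0-(\omega_\alpha-P)*(\Lambda y+h)$. Cancel $\Lambda P*y$ and substitute $\omega_\alpha*(\Lambda y+h)=y_0-y$; this is the right equation. Conversely, convolving the right equation with $\Lambda\omega_\alpha$ gives $\Lambda\omega_\alpha*y=(1-e)y_0-(\omega_\alpha-P)*h$, so $\omega_\alpha*(\Lambda y+h)=(1-e)y_0+P*h=y_0-y$.
\end{proof}

\subsection{A positivity inequality}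
If $w=\partial_t^\alpha u$, then $u_t=(\omega_\alpha*w)'$ and $E'=-\langle w,(\omega_\alpha*w)'\rangle_*$. This pairing has no sign in general, but it dominates an exact derivative, and this gives the a priori bound.

\begin{lemma}\label{lem:pos}
Let $\mathcal{H}$ be a real Hilbert space and $w\in C([0,\tau];\mathcal{H})\cap C^1((0,\tau];\mathcal{H})$ with $|w'(t)|\le Ct^{\alpha-1}$. Then $\langle w,(\omega_\alpha*w)'\rangle\ge\frac12(\omega_\alpha*|w|^2)'$ on $(0,\tau]$.
\end{lemma}

\begin{proof}
By \eqref{eq:diff}, applied to $w$ and to $|w|^2$, the difference of the two sides at time $t$ is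
\[
\omega_\alpha(t)\big[\langle w(t),w(0)\rangle-\tfrac12|w(0)|^2\big]+\int_0^t\omega_\alpha(t-s)\langle w(t)-w(s),w'(s)\rangle\,ds .
\]
Here $\langle w(t)-w(s),w'(s)\rangle=-\frac12\frac{d}{ds}|w(t)-w(s)|^2$. Integrate by parts. The boundary term at $s=t$ vanishes because $|w(t)-w(s)|^2=O((t-s)^2)$, and the one at $s=0$ is $\frac12\omega_\alpha(t)|w(t)-w(0)|^2$. The total is
\[
\tfrac12\omega_\alpha(t)|w(t)|^2+\tfrac12\int_0^t\big(-\omega_\alpha'(t-s)\big)|w(t)-w(s)|^2\,ds,
\]
which is nonnegative since $\omega_\alpha$ is positive and decreasing.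
\end{proof}

\section{Global smooth solutions}\label{sec:wp}

Split $\mu(u)=Au+N(u)$ with $A=1-\varepsilon^2\partial_X^2$ and $N(u)=u^3-2u$, so that the linear part is positive. Let $a_k=1+\varepsilon^2k^2$ and $\Lambda_k=g_ka_k$, and let $e(t)$ and $K(t)$ be the Fourier multipliers with symbols $e_{\Lambda_k}(t)$ and $g_kP_{\Lambda_k}(t)$. In view of Lemma~\ref{lem:ML}(e), a \emph{mild solution} of \eqref{eq:red} is a continuous $H^1$-valued function with
\begin{equation}\label{eq:mild}
u(t)=e(t)u_0-\int_0^tK(t-s)N(u(s))\,ds .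
\end{equation}

\begin{proposition}\label{prop:wp}
Let $Y\in\{Y_o,Y_s,Y_c\}$ and let $u_0\in Y$ be smooth. Then \eqref{eq:red} has a unique mild solution $u\in C([0,\infty);Y)$. Moreover:
\begin{enumerate}
\item[(i)] for every $s$, $u\in C([0,\infty);H^s)\cap C^1((0,\infty);H^s)$ and $\|u_t\|_{H^s}\le C_{s,T}t^{\alpha-1}$ on $(0,T]$; with $w=-G\mu(u)$ we have $u=u_0+\omega_\alpha*w$, and $\partial_t^\alpha u=w$ for all $t>0$;
\item[(ii)] $|\hat u_k(t)|\le C_\sigma|k|^{-\sigma}$ for every $\sigma$, uniformly in $t\ge0$;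
\item[(iii)] $E'=-\langle w,u_t\rangle_*$ for $t>0$, $E(u(t))\le E(u_0)$, and
\begin{equation}\label{eq:diss}
\partial_t^\alpha E(t)\le-\tfrac12\|w(t)\|_*^2 ;
\end{equation}
\item[(iv)] for each $T$, the solution depends continuously in $C([0,T];H^1)$ on the smooth datum $u_0$ in the $H^1$ norm.
\end{enumerate}
\end{proposition}

By (i), these solutions give admissible solutions of \eqref{eq:model} as soon as $G\mu(u_0)\not\equiv0$. By uniqueness in $Y_o$, a datum in $Y_s$ gives a solution in $Y_s$.

\begin{proof}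
The energy bound needs the time derivative of $u$, while a global solution with a time derivative needs a bound. We break this circle by truncating $N$, proving all regularity for the truncated problem, and then showing that the truncation is never active.

By the third bound in \eqref{eq:P} and $(1+x)^{-2}\le x^{-1/2}$, on each $H^s$,
\[
\|K(t)\|\le C\sup_k g_kt^{\alpha-1}(\Lambda_kt^\alpha)^{-1/2}=Ct^{\alpha/2-1}\sup_k(g_k/a_k)^{1/2}\le Ct^{\alpha/2-1},
\]
as $g_k/a_k\le\max(1,\varepsilon^{-2})$. The family $K$ is strongly continuous for $t>0$, and $\int_0^\infty g_kP_{\Lambda_k}=1/a_k$. The symbols are real and even in $k$, so $e(t)$ and $K(t)$ preserve $Y$.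

\emph{Step 1: the truncated problem.} Fix $\chi\in C_c^\infty(\mathbb{R})$ with $0\le\chi\le1$, $\chi=1$ on $[0,1]$ and $\chi=0$ on $[4,\infty)$. For $R>0$ let $N_R(u)=\chi(\|u\|_1^2/R^2)N(u)$. This map $Y\to Y$ is smooth and bounded with bounded derivatives of every order. Fix $T$. In the norm $\|h\|_b=\sup_{[0,T]}e^{-bt}\|h(t)\|_1$, convolution with $K$ has norm at most $\int_0^\infty Cs^{\alpha/2-1}e^{-bs}\,ds=Cb^{-\alpha/2}$. So for large $b$ the map $u\mapsto e\,u_0-K*N_R(u)$ is a contraction of $C([0,T];Y)$ with factor $\frac12$. It has a unique fixed point $u$; the iterates $u^{(0)}=u_0$, $u^{(n+1)}=e\,u_0-K*N_R(u^{(n)})$ satisfy $\sum_n\sup_{[0,T]}\|u^{(n+1)}-u^{(n)}\|_1<\infty$; and two solutions satisfy $\|u-\tilde u\|_b\le\|u_0-\tilde u_0\|_1+\frac12\|u-\tilde u\|_b$. As $T$ is arbitrary, $u$ is defined on $[0,\infty)$.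

\emph{Step 2: the time derivative.} We show inductively that $v^{(n)}=\partial_tu^{(n)}$ exists, is continuous on $(0,T]$ and is $O(t^{\alpha-1})$ in $H^1$. We have $v^{(0)}=0$, and \eqref{eq:diff} with $u^{(n)}(0)=u_0$ gives
\[
v^{(n+1)}=e'u_0-K(t)N_R(u_0)-K*\big[DN_R(u^{(n)})v^{(n)}\big].
\]
The first two terms are $O(t^{\alpha-1})$ in every $H^s$, because $|e_{\Lambda_k}'|\le\Lambda_k\omega_\alpha$, $g_kP_{\Lambda_k}\le g_k\omega_\alpha$, and $u_0$, $N_R(u_0)$ are smooth; this is where the smoothness of the datum enters. In the norm $|v|_b=\sup_{(0,T]}t^{1-\alpha}e^{-bt}\|v(t)\|_1$, convolution with $t^{\alpha/2-1}$ has norm at most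
\[
\sup_{t\le T}\int_0^1t^{\alpha/2}(1-r)^{\alpha/2-1}r^{\alpha-1}e^{-bt(1-r)}\,dr\le C\,T^{\alpha/4}b^{-\alpha/4}\int_0^1(1-r)^{\alpha/4-1}r^{\alpha-1}\,dr,
\]
by $e^{-x}\le Cx^{-\alpha/4}$. For large $b$ we get $|v^{(n+1)}|_b\le C+\frac12|v^{(n)}|_b$, so the $v^{(n)}$ are bounded. Since $DN_R$ is bounded and Lipschitz,
\[
|v^{(n+1)}-v^{(n)}|_b\le\tfrac12|v^{(n)}-v^{(n-1)}|_b+C\sup_{[0,T]}\|u^{(n)}-u^{(n-1)}\|_1,
\]
and summing over $n$ shows that $v^{(n)}$ converges to some $v$ in this norm. Hence $u\in C^1((0,T];H^1)$, $u_t=v$, $\|v\|_1\le C_Tt^{\alpha-1}$, and $v=e'u_0-KN_R(u_0)-K*[DN_R(u)v]$.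

\emph{Step 3: smoothness in $X$.} If two sequences are $O((1+|k|)^{-\sigma})$ with $\sigma>1$, so is their convolution $\sum_ja_jb_{k-j}$, since one of $|j|$, $|k-j|$ is at least $|k|/2$ and the other factor is summable. So such bounds on Fourier coefficients pass to products. From the fixed-point equation,
\[
|\hat u_k(t)|\le|\hat u_k(0)|+a_k^{-1}\sup_{s\ge0}\big|\widehat{N_R(u(s))}_k\big| .
\]
As $\|N_R\|_1\le C$, the supremum is $O(|k|^{-1})$ and $\hat u_k=O(|k|^{-3})$ uniformly in $t\ge0$. A bound $O(|k|^{-\sigma})$, $\sigma>1$, for $\hat u_k$ passes to $N_R(u)$, a bounded scalar times a cubic polynomial, and returns as $O(|k|^{-\sigma-2})$. This proves (ii) for the truncated problem. For $v$, write $DN_R(u)v=\chi\cdot(3u^2-2)v+2R^{-2}\chi'\cdot\langle u',v'\rangle N(u)$. Its coefficients are $O(|k|^{-1}t^{\alpha-1})$ by Step 2, and a bound $|\hat v_k|\le C|k|^{-\sigma}t^{\alpha-1}$ with $\sigma>1$ passes to it. Splitting at $s=t/2$ and using $g_kP_{\Lambda_k}(t/2)\le C/(a_kt)$ from \eqref{eq:P},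
\[
g_k\int_0^tP_{\Lambda_k}(t-s)s^{\alpha-1}\,ds\le\frac{(t/2)^{\alpha-1}}{a_k}+\frac{C}{a_kt}\int_0^{t/2}s^{\alpha-1}\,ds\le\frac{C}{a_k}t^{\alpha-1},
\]
so again each round gains $k^{-2}$. The coefficients of $u$ and $v$ are continuous on $[0,\infty)$ and $(0,\infty)$, respectively; with the decay just proved, this gives the regularity in (i).

\emph{Step 4: the equation.} Lemma~\ref{lem:ML}(e), mode by mode, gives $u=u_0+\omega_\alpha*w$ with $w=-G(Au+N_R(u))$. Convolving $1*u_t=\omega_\alpha*w$ with $\omega_{1-\alpha}$ gives $1*(\omega_{1-\alpha}*u_t)=1*w$. Both integrands are continuous for $t>0$, so $\partial_t^\alpha u=w$. By Step 3, $w$ is continuous on $[0,\infty)$ and $C^1$ on $(0,\infty)$ in every $H^s$, with $\|w'\|_{H^s}\le Ct^{\alpha-1}$ on bounded intervals.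

\emph{Step 5: removal of the truncation.} Take $R$ with $R^2>2E(u_0)/\varepsilon^2$. Since $E(u)\ge\frac{\varepsilon^2}{2}\|u\|_1^2$, we have $\|u_0\|_1<R$. On any interval $[0,\tau]$ on which $\|u\|_1\le R$, $w=-G\mu(u)$ and $\frac{d}{dt}E(u)=\langle\mu(u),u_t\rangle=-\langle w,(\omega_\alpha*w)'\rangle_*$. Apply Lemma~\ref{lem:pos} in the completion of $Y$ under $\|\cdot\|_*$ and integrate: $E(u_0)-E(u(t))\ge\frac12(\omega_\alpha*\|w\|_*^2)(t)\ge0$. Hence $\|u(t)\|_1^2\le2E(u_0)/\varepsilon^2<R^2$ on $[0,\tau]$, the value $R$ is never reached, and $u$ solves \eqref{eq:mild} and \eqref{eq:red}. Two mild solutions on $[0,T]$ are bounded, so they solve the same truncated problem with a large $R$ and coincide. For data in a bounded subset of $H^1$ the energy is bounded, one $R$ serves for all, and Step 1 gives (iv). Finally, with $h=\|w\|_*^2$, Lemma~\ref{lem:pos} and \eqref{eq:diff} give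
\[
-\partial_t^\alpha E=\omega_{1-\alpha}*\langle w,u_t\rangle_*\ge\tfrac12\omega_{1-\alpha}*\big(\omega_\alpha h(0)+\omega_\alpha*h'\big)=\tfrac12\big(h(0)+1*h'\big)=\tfrac12h.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:t0}
By \eqref{eq:diff}, $u_t=\omega_\alpha(t)w(0)+\omega_\alpha*w'$, where the second term is $O(t^{2\alpha-1})$ and $w(0)=-G\mu(u_0)$. So if $u_0$ is not steady, $u_t$ blows up like $t^{\alpha-1}$ at $t=0$.
\end{remark}

\section{A neutral mode kicked by fast modes}\label{sec:A}

In this section $\varepsilon=1$, $\frac23<\alpha<1$, the space is $Y_c$, and we prove Theorem~\ref{thm:A}.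

\subsection{The mode equations and the choice of scales}
Write $u=\sum_{k\ \mathrm{odd}}u_k(t)\cos kX=y\cos X+z$, with $y=u_1$ and $z=\sum_{k\ge3}u_k\cos kX$. Now $\mu=-(\partial_X^2+1)u+u^3$ has linear symbol $\lambda_k=k^2-1$. The choice $\varepsilon=1$ makes $\lambda_1=0$: the mode $y$ feels no linear restoring force and responds to a forcing as in \eqref{eq:pulse}. Let $N_k$ be the coefficient of $\cos kX$ in $u^3$, and for $k\ge3$ write $e_k,P_k$ for $e_\Lambda,P_\Lambda$ with $\Lambda=g_k\lambda_k\ge8$. Since $g_1=1$, the identity $u=u_0+\omega_\alpha*w$ and Lemma~\ref{lem:ML}(e) give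
\begin{equation}\label{eq:modes}
y=y_0-\omega_\alpha*N_1,\qquad u_k=u_k(0)e_k-g_kP_k*N_k\quad(k\ge3).
\end{equation}
For a cosine series let $\|\cdot\|_W$ be the sum of the absolute values of the coefficients. It bounds the supremum norm, and it is submultiplicative because $2\cos a\cos b=\cos(a+b)+\cos(a-b)$. Using $\int_{\mathbb{T}}\cos^4X=\frac{3\pi}{4}$ and expanding $u^4$,
\begin{equation}\label{eq:Eexp}
E=\frac\pi2+\frac{3\pi}{16}y^4+\frac\pi2\sum_{k\ge3}\lambda_ku_k^2+\mathcal{C},\qquad
|\mathcal{C}|\le C\sum_{j=1}^4|y|^{4-j}\|z\|_W^j .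
\end{equation}

To first order the fast part is $z^L=\delta(e_3\cos3X+e_5\cos5X)$. It forces $y$ through the $\cos X$-coefficient of $(z^L)^3$. We have
\[
\cos^23X\cos5X=\tfrac12\cos5X+\tfrac14(\cos X+\cos11X),
\]
while $\cos3X\cos^25X$, $\cos^33X$ and $\cos^35X$ contain only the frequencies $\{3,7,13\}$, $\{3,9\}$ and $\{5,15\}$. So the coefficient is $\frac34\delta^3e_3^2e_5$. One fast mode would give nothing; two are needed for the resonance $3+3-5=1$. The forcing is a positive pulse, integrable since $e_3^2e_5=O(t^{-3\alpha})$, so $y$ is pushed down and then rises again.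

The scales come from counting orders of magnitude at times of order $T\gg1$. The fast modes have size $\delta T^{-\alpha}$ and can still lose energy $\delta^2T^{-2\alpha}$. By Lemma~\ref{lem:pulse}, $y$ rises by about $\delta^3T^{\alpha-1}$ between $T$ and $2T$, which gains energy $y_0^3\delta^3T^{\alpha-1}$ if $y$ stays near $y_0>0$. We want $y_0$ large, but the term $\frac34y^3$ in $N_1$ lowers $y$ by about $y_0^3T^\alpha$, and this must be smaller than the rise. This forces $y_0=c\,\delta T^{-1/3}$ with $c$ small. The gain then beats the loss if $\delta^6T^{\alpha-2}\gg\delta^2T^{-2\alpha}$, and the kick is small compared with $y_0$ if $\delta^3T^{\alpha-1}\ll\delta T^{-1/3}$. With $\beta=\alpha-\frac23$ these two conditions read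
\[
\delta^{-4/3}\ll T^\beta\ll\delta^{-2}.
\]
The first cannot hold for small $\delta$ and large $T$ unless $\beta>0$; this is the role of $\alpha>\frac23$. The theorem takes $T^\beta=\delta^{-5/3}$, so that
\begin{equation}\label{eq:scales}
\delta^2T^\beta=\delta^{1/3},\qquad \delta^4T^{3\beta}=\delta^{-1},\qquad T\to\infty\ \text{ and }\ \delta^{1/3}\log(2+2T)\to0\ \text{ as }\delta\to0 .
\end{equation}

Below, constants $C$ depend only on $\alpha$ and the model, not on $c\in(0,1]$ or $\delta$; we fix $c$ first and then let $\delta\to0$. The datum is not steady: since $y_0\le\delta$, the $\cos3X$-coefficient of $\mu(u_0)$ is $8\delta+O(\delta^3)\ne0$.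

\subsection{A priori bounds up to time \texorpdfstring{$2T$}{2T}}

\begin{lemma}\label{lem:conv}
For $t\ge0$, $k\ge3$ and $\nu>1$,
\begin{enumerate}
\item[(i)] $g_k\int_0^tP_k(t-s)(1+s)^{-1}\,ds\le C\lambda_k^{-1}(1+t)^{-1}$;
\item[(ii)] $\omega_\alpha*(1+s)^{-\nu}\le C_\nu(1+t)^{\alpha-1}$ and $\omega_\alpha*(1+s)^{-1}\le C(1+t)^{\alpha-1}\log(2+t)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $t\le1$ use $g_k\int_0^\infty P_k=1/\lambda_k$. For $t\ge1$ the part $s\ge t/2$ is at most $\lambda_k^{-1}(1+t/2)^{-1}$. For $s\le t/2$, \eqref{eq:P} gives $g_kP_k(t-s)\le g_kP_k(t/2)\le C\lambda_k^{-1}t^{-1-\alpha}$, to be multiplied by $\int_0^{t/2}(1+s)^{-1}ds\le\log(1+t)\le Ct^\alpha$.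

(ii) For $t\le1$ both convolutions are at most $\omega_{1+\alpha}(1)$. For $t\ge1$ and $\nu\ge1$, the part $s\ge t/2$ is at most $(t/2)^{-\nu}\omega_{1+\alpha}(t/2)\le Ct^{\alpha-1}$, and the part $s\le t/2$ is at most $\omega_\alpha(t/2)\int_0^{t/2}(1+s)^{-\nu}ds$.
\end{proof}

By \eqref{eq:P} there is a constant $C_1\ge4$ with $\|z^L\|_W\le\frac12C_1\delta(1+t)^{-\alpha}$. Let $\rho_k=u_k-u_k(0)e_k$ for $k\ge3$.

\begin{lemma}\label{lem:boot}
For each $c\in(0,1]$ and all small $\delta$, the following hold on $[0,2T]$: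
\begin{gather}
|y|\le4c\,\delta(1+t)^{-1/3},\qquad \|z\|_W\le C_1\delta(1+t)^{-\alpha},\label{eq:boot}\\
|\rho_k|\le C\delta^3\lambda_k^{-1}(1+t)^{-1},\qquad |y-y_0|\le C\delta^3(1+t)^{\alpha-1}\log(2+t).\label{eq:boot2}
\end{gather}
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:wp}(ii) and dominated convergence, $\|z(t)\|_W$ is continuous. Both bounds in \eqref{eq:boot} hold strictly at $t=0$. Let $[0,\tau]\subset[0,2T]$ be the maximal interval on which they hold. There $|N_k|\le(|y|+\|z\|_W)^3\le C\delta^3(1+t)^{-1}$ for all $k$, as $\alpha>\frac13$, and \eqref{eq:modes} with Lemma~\ref{lem:conv} gives \eqref{eq:boot2} on $[0,\tau]$.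

It remains to see that \eqref{eq:boot} holds strictly on $[0,\tau]$, which forces $\tau=2T$. Since $\sum\lambda_k^{-1}<\infty$, we have $\|z-z^L\|_W\le C\delta^3(1+t)^{-1}<\frac12C_1\delta(1+t)^{-\alpha}$ for small $\delta$. By \eqref{eq:boot2} and \eqref{eq:scales},
\[
|y-y_0|\le\delta(1+t)^{-1/3}\cdot C\delta^2(1+2T)^\beta\log(2+2T)\le c\,\delta(1+t)^{-1/3}
\]
for small $\delta$. Also $y_0\le\frac32c\,\delta(1+t)^{-1/3}$ on $[0,2T]$, because $((1+2T)/T)^{1/3}\le3^{1/3}<\frac32$ for $T\ge1$. So $|y|\le\frac52c\,\delta(1+t)^{-1/3}$.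
\end{proof}

\subsection{The rebound}

\begin{lemma}\label{lem:rebound}
Let $C_0=\frac{3}{4\Gamma(\alpha)}\int_0^\infty e_3^2e_5\,ds\in(0,\infty)$. There is $c\in(0,1]$ such that for all small $\delta$,
\[
y(2T)-y(T)\ge\tfrac12C_0(1-2^{\alpha-1})\,\delta^3T^{\alpha-1},\qquad y(T)\ge\tfrac12y_0 .
\]
\end{lemma}

\begin{proof}
Expand $u^3=y^3\cos^3X+3y^2\cos^2X\,z+3y\cos X\,z^2+z^3$, use $\cos^3X=\frac34\cos X+\frac14\cos3X$, and replace $z^3$ by $(z^L)^3$ at the cost $C\|z-z^L\|_W(\|z\|_W+\|z^L\|_W)^2$. By Lemma~\ref{lem:boot}, on $[0,2T]$,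
\[
N_1=\tfrac34\delta^3e_3^2e_5+\tfrac34y^3+\mathcal{R},
\]
\[
|\mathcal{R}|\le C\big(y^2\|z\|_W+|y|\,\|z\|_W^2+\delta^5(1+t)^{-1-2\alpha}\big)\le C(c+\delta^2)\delta^3(1+t)^{-(2/3+\alpha)},
\]
where we used $\frac13+2\alpha\ge\frac23+\alpha$. We estimate the convolution of $\omega_\alpha$ with each term at $t\in\{T,2T\}$, in units of $\delta^3T^{\alpha-1}$.

\emph{The pulse.} By Lemma~\ref{lem:pulse} with $\nu=3\alpha>1$, $\omega_\alpha*\frac34e_3^2e_5=(C_0+o(1))t^{\alpha-1}$.

\emph{The remainder.} As $\frac23+\alpha>1$, Lemma~\ref{lem:conv}(ii) gives $|\omega_\alpha*\mathcal{R}|\le C(c+\delta^2)\delta^3T^{\alpha-1}$.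

\emph{The cubic term.} The first bound in \eqref{eq:boot} would lose a logarithm here, so we use \eqref{eq:boot2}: $|y(s)|^3\le4y_0^3+C\log^3(2+2T)\,\delta^9s^{3\alpha-3}$. The first part contributes $4y_0^3\omega_{1+\alpha}(t)\le Cc^3\delta^3T^{\alpha-1}$. Since $3\alpha-2>0$, $s^{3\alpha-3}$ is a multiple of $\omega_{3\alpha-2}$, so $\omega_\alpha*s^{3\alpha-3}=Ct^{4\alpha-3}$, and the second part contributes at most
\[
C\log^3(2+2T)\,\delta^9T^{4\alpha-3}=C\,\delta^3T^{\alpha-1}\big(\delta^2T^\beta\log(2+2T)\big)^3=o(\delta^3T^{\alpha-1}).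
\]
Inserting the three estimates in $y=y_0-\omega_\alpha*N_1$,
\[
y(2T)-y(T)\ge\delta^3T^{\alpha-1}\big[C_0(1-2^{\alpha-1})-Cc-o(1)\big],\qquad |y(T)-y_0|\le C\delta^3T^{\alpha-1}.
\]
Fix $c$ with $Cc\le\frac14C_0(1-2^{\alpha-1})$, which is possible since $\alpha<1$, and note that $\delta^3T^{\alpha-1}/y_0=\delta^{1/3}/c\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
At $t\in\{T,2T\}$ we have $|y|\le C\delta T^{-1/3}$ and $\|z\|_W\le C\delta T^{-\alpha}$. In \eqref{eq:Eexp}, the term $j=1$ of the bound for $\mathcal{C}$ is at most $C\delta^4T^{-1-\alpha}$ and the terms $j\ge2$ are at most $C\delta^2\|z\|_W^2$, so $|\mathcal{C}|\le C\delta^2T^{-2\alpha}$. By \eqref{eq:boot2},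
\[
\sum_{k\ge3}\lambda_ku_k(T)^2\le C\delta^2T^{-2\alpha}+C\delta^6T^{-2}\sum_{k\ge3}\lambda_k^{-1}\le C\delta^2T^{-2\alpha}.
\]
Drop the nonnegative term $\sum\lambda_ku_k(2T)^2$ and use the convexity of $y^4$. Lemma~\ref{lem:rebound} gives, for some $c'>0$ independent of $\delta$,
\[
E(2T)-E(T)\ge\tfrac{3\pi}{4}y(T)^3\big(y(2T)-y(T)\big)-C\delta^2T^{-2\alpha}\ge\delta^2T^{-2\alpha}\big[c'\delta^4T^{3\beta}-C\big].
\]
By \eqref{eq:scales} the bracket is $c'\delta^{-1}-C>0$ for small $\delta$. So $E(2T)>E(T)$, and the mean value theorem gives $t\in(T,2T)$ with $E'(t)>0$. The scaling of Section~\ref{sec:red} turns this into the statement of the theorem.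
\end{proof}

\section{Approaching a saddle from below}\label{sec:B}

In this section the space is $Y_o$, $\alpha\in(0,1)$ is arbitrary, $\varepsilon\le\frac14$, and we prove Theorem~\ref{thm:B}. For $v\in Y_o$ let $H_v=-\varepsilon^2\partial_X^2+3v^2-1$. If $\mu(S)=0$, Taylor's formula gives the exact identities
\begin{equation}\label{eq:taylor}
\mu(S+p)=H_Sp+3Sp^2+p^3,\qquad E(S+p)-E(S)=\tfrac12\langle H_Sp,p\rangle+\int_{\mathbb{T}}\big(Sp^3+\tfrac14p^4\big).
\end{equation}

\subsection{The idea}\label{sec:idea}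
The following computation is heuristic; it identifies the quantity to study. Let a solution converge to an equilibrium $S$ with $H=H_S$ invertible, and put $p=u-S$, $\Delta=p(0)$. If $p_t$ behaves like an integrable pulse, Lemma~\ref{lem:pulse} gives $\partial_t^\alpha p=\omega_{1-\alpha}*p_t\approx\omega_{1-\alpha}(t)\int_0^\infty p_t=-\omega_{1-\alpha}(t)\Delta$. At late times the equation is nearly linear, so $GHp\approx\omega_{1-\alpha}(t)\Delta$ and
\[
p(t)\approx\omega_{1-\alpha}(t)H^{-1}G^{-1}\Delta,\qquad E(u(t))-E(S)\approx\tfrac12\omega_{1-\alpha}(t)^2\,Q(\Delta),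
\]
where
\begin{equation}\label{eq:Q}
Q(\Delta)=\langle G^{-1}\Delta,H^{-1}G^{-1}\Delta\rangle .
\end{equation}
For one stable mode this is Lemma~\ref{lem:ML}(d). The direction of approach is dictated by the total displacement $\Delta$, and it has a component along the unstable direction. In two dimensions, with $G=1$ and $H=\operatorname{diag}(-\kappa,1)$, we have $Q(\Delta)=\Delta_1^2-\Delta_0^2/\kappa$, which is negative as soon as $|\Delta_0|>\sqrt\kappa\,|\Delta_1|$. Then the energy approaches $E(S)$ from below, so it must increase.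

The plan follows. We need a saddle with a very weak unstable direction: this is the equilibrium $S_2$, whose interface at $\pi/2$ can be moved at almost no cost. We need the sign rule in rigorous form (Proposition~\ref{prop:late}). And we need a solution that converges to the saddle from a datum with $Q<0$; assuming that $E$ decreases, a shooting argument between the two minimizers $\pm S_1$ provides one.

\subsection{Sturm--Liouville facts}
Let $L=-\varepsilon^2\partial_X^2+V$ with $V$ continuous on a compact interval, with a Dirichlet or a Neumann condition at each end. The form domain consists of the $H^1$ functions that vanish at the Dirichlet ends. We use: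
\begin{enumerate}
\item[(SL1)] The eigenvalues are simple and tend to $\infty$, and the $n$th eigenfunction, $n=0,1,\dots$, has exactly $n$ zeros in the open interval.
\item[(SL2)] The ordered eigenvalues are the min-max values of the form, so enlarging the form domain does not raise any of them.
\item[(SL3)] If $q\ne0$ lies in the form domain, vanishes on a subinterval and has form value $0$, then the lowest eigenvalue is negative. (Otherwise $q$ minimizes the nonnegative form and solves $Lq=0$; a solution of this linear equation that vanishes on an interval is zero.)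
\end{enumerate}
Odd periodic functions vanish at $0$ and $\pi$, so $H_v$ on $Y_o$ is the Dirichlet problem on $(0,\pi)$. ``Symmetric'' and ``antisymmetric'' refer to the reflection $X\mapsto\pi-X$. If $v^2$ is symmetric, $H_v$ and $G$ preserve the two orthogonal sectors: symmetric functions (Dirichlet at $0$, Neumann at $\pi/2$) and antisymmetric functions (Dirichlet at $0$ and $\pi/2$).

\subsection{Equilibria}

\begin{lemma}\label{lem:eq}
The solutions of $G\mu(u)=0$ in $Y_o$ are $0$ and $\pm S_n$, $1\le n<1/\varepsilon$, where $S_n$ has minimal period $2\pi/n$, amplitude $a_n\in(0,1)$ and $S_n'(0)>0$. The function $S_n$ has the sign of $\sin nX$, is monotone between consecutive extrema, which lie at the odd multiples of $\pi/2n$, and is symmetric for $n$ odd, antisymmetric for $n$ even. Moreover: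
\begin{enumerate}
\item[(a)] $\varepsilon^2S_n'^2=\frac12(a_n^2-S_n^2)(2-a_n^2-S_n^2)\le\frac12$, and $1-a_2^2\le4\varepsilon^2$;
\item[(b)] the energies $E_n=E(S_n)$ satisfy $E_1<E_2<E_3<\dots<E(0)$;
\item[(c)] as $\varepsilon\to0$ with $n$ fixed, $a_n\to1$ and $S_n\to\operatorname{sgn}\sin nX$ uniformly on compact sets that avoid the zeros of $\sin nX$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $G\mu(u)=0$ then $\mu(u)=0$, since $G$ is invertible on $Y_o$. So $\varepsilon^2u''=u^3-u$, $u(0)=0$, and $\frac{\varepsilon^2}{2}u'^2=F(u)-h$ for a constant $h\le\frac14$. If $h=\frac14$ then $u=0$. If $h\le0$ then $u$ is strictly monotone, hence not periodic: $u'$ could vanish only at a point where $u=\pm1$, which would make $u$ constant. So $h=F(a)$ with $a\in(0,1)$, $u$ oscillates between $-a$ and $a$, it is odd about its zeros and even about its extrema, and $F(u)-F(a)=\frac14(a^2-u^2)(2-a^2-u^2)\le\frac14$. The minimal period is $4\sqrt2\,\varepsilon I(a)$ with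
\[
I(a)=\int_0^1\big[(1-s^2)(2-a^2(1+s^2))\big]^{-1/2}ds .
\]
Here $I'>0$ on $(0,1)$, $I(0)=\pi/2\sqrt2$ and $I(1^-)=\infty$. So each period $2\pi/n>2\pi\varepsilon$ occurs for exactly one amplitude. The point $\pi/2=n\cdot\pi/2n$ is an extremum for odd $n$ and a zero for even $n$. Since $2-a^2(1+s^2)\ge2(1-a^2)$, the relation $\pi=4\sqrt2\,\varepsilon I(a_2)$ gives $\pi\le2\pi\varepsilon(1-a_2^2)^{-1/2}$, which completes (a).

(b) We have $S_n(X;\varepsilon)=S_1(nX;n\varepsilon)$, hence $E_n(\varepsilon)=E_1(n\varepsilon)$. For $\varepsilon\in(0,1)$, $a_1$ depends smoothly on $\varepsilon$ because $I'>0$, and so does $S_1$, the solution of an initial value problem with data given by (a). As $S_1$ is a critical point of $E$, only the explicit dependence counts: $\frac{d}{d\varepsilon}E_1(\varepsilon)=\varepsilon\int S_1'^2>0$. As $\varepsilon\to1$, $a_1\to0$, so $S_1\to0$ in $C^1$ by (a) and $E_1\to\frac\pi2=E(0)$.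

(c) $I(a_n)=\pi/(2\sqrt2\,n\varepsilon)\to\infty$, so $a_n\to1$. For $b<1$, the distance over which $S_n$ climbs from $0$ to $b$ is $\sqrt2\,\varepsilon\int_0^b[(a_n^2-u^2)(2-a_n^2-u^2)]^{-1/2}du=O(\varepsilon)$.
\end{proof}

The next lemma says that $\pm S_1$ trap curves of nonincreasing energy, and it provides the arc of initial data.

\begin{lemma}\label{lem:arc}
\begin{enumerate}
\item[(a)] There are open neighborhoods $W_\pm$ of $\pm S_1$ in $Y_o$ with this property: if $v:[t_0,\infty)\to Y_o$ is continuous, $E(v(t))$ is nonincreasing, $v(t_0)\in W_\pm$, and $v(t)$ converges in $H^1$ to an equilibrium, then the limit is $\pm S_1$.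
\item[(b)] $H_{S_3}$ has on $Y_o$ two smooth $L^2$-normalized eigenfunctions with negative eigenvalues: $\psi_0$, symmetric and positive on $(0,\pi)$, and $\psi_1$, antisymmetric. For all small $\eta>0$ the functions
\[
u^\theta=S_3+\eta(-\cos\theta\,\psi_0+\sin\theta\,\psi_1),\qquad\theta\in[0,\pi],
\]
satisfy $E_2<E(u^\theta)<E_3$. In particular they are not steady.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $S_1>0$ on $(0,\pi)$ solves $(-\varepsilon^2\partial_X^2+S_1^2-1)S_1=0$, so by (SL1) this operator has lowest Dirichlet eigenvalue $0$. As $H_{S_1}$ adds $2S_1^2$, its form is positive on $Y_o\setminus\{0\}$ and its lowest eigenvalue $\nu$ is positive. From $\langle H_{S_1}p,p\rangle\ge\nu\|p\|^2$ and $\langle H_{S_1}p,p\rangle\ge\varepsilon^2\|p\|_1^2-\|p\|^2$ we get $(1+\nu^{-1})\langle H_{S_1}p,p\rangle\ge\varepsilon^2\|p\|_1^2$. By \eqref{eq:taylor} there are $c_1,\rho>0$ with $E(\pm S_1+p)\ge E_1+c_1\|p\|_1^2$ for $\|p\|_1\le\rho$. Shrink $\rho$ so that the closed balls of radius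 $\rho$ about $\pm S_1$ contain no other equilibrium, and let $W_\pm=\{v:\|v\mp S_1\|_1<\rho,\ E(v)<E_1+c_1\rho^2\}$. A curve as in (a) cannot reach the sphere of radius $\rho$, where $E\ge E_1+c_1\rho^2$, so its limit lies in the closed ball.

(b) Differentiating $\mu(S_3)=0$ gives $H_{S_3}S_3'=0$, and $S_3'$ vanishes at $\pi/6$ and $\pi/2$. The function equal to $S_3'$ on $(\pi/6,\pi/2)$ and to $0$ on $(0,\pi/6)$ has form value $0$ by integration by parts. By (SL3) the antisymmetric sector has a negative eigenvalue, with eigenfunction $\psi_1$. The ground state $\psi_0$ on $(0,\pi)$ has a smaller eigenvalue; it is positive by (SL1), and it is symmetric because it is simple and cannot be antisymmetric. The potential is even about $0$ and $\pi$, so the odd extensions solve the same ordinary differential equation and are smooth. With eigenvalues $-m_0,-m_1<0$, \eqref{eq:taylor} gives $E(u^\theta)=E_3-\frac{\eta^2}{2}(m_0\cos^2\theta+m_1\sin^2\theta)+O(\eta^3)$ uniformly in $\theta$. No equilibrium has energy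 in $(E_2,E_3)$.
\end{proof}

The two ends of the arc are symmetric, and in $Y_s$ the saddles $\pm S_2$ are absent. The following lemma shows that the two ends lie on different sides of an energy barrier. It is a statement about $E$ alone; the classical Allen--Cahn flow serves only as a tool, for both models.

\begin{lemma}\label{lem:split}
The set $\Sigma=\{v\in Y_s:E(v)<E_3\}$ is the disjoint union of two open subsets $U_+\ni S_1$ and $U_-\ni-S_1$ of $Y_s$, with $u^0\in U_-$ and $u^\pi\in U_+$.
\end{lemma}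

\begin{proof}
Let $\Phi_\tau$ be the flow of $v_\tau=\varepsilon^2v''+v-v^3=-Av-N(v)$ on $Y_s$. We recall the standard facts. Since $N$ is locally Lipschitz on $H^1$, the mild formulation with $e^{-\tau A}$ has unique local solutions, continuous in $H^1$ in $\tau$ and in the datum, and smooth for $\tau>0$. They satisfy $\frac{d}{d\tau}E=-\|v_\tau\|^2$, so they are bounded in $H^1$ and global. As $\|e^{-\tau A}\|_{H^1\to H^2}\le C\tau^{-1/2}e^{-\tau/2}$ is integrable, orbits are bounded in $H^2$ for $\tau\ge1$, hence precompact in $H^1$. If $\Phi_{\tau_n}v\to v_\infty$ with $\tau_n\to\infty$, then $E(\Phi_\tau v_\infty)=\lim_nE(\Phi_{\tau+\tau_n}v)$ does not depend on $\tau$, so $v_\infty$ is an equilibrium. Thus the distance from $\Phi_\tau v$ to the finite set of equilibria tends to $0$, and by continuity $\Phi_\tau v$ converges to one of them.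

For $v\in\Sigma$ the limit lies in $Y_s$ and has energy below $E_3$, so it is $\pm S_1$ by Lemma~\ref{lem:eq}. Let $U_\pm$ be the set of $v\in\Sigma$ with limit $\pm S_1$. If $v\in U_\pm$, then $\Phi_{\tau_0}v\in W_\pm$ for some $\tau_0$, the same holds for nearby data, and Lemma~\ref{lem:arc}(a) shows that $U_\pm$ is open.

Let $v(\tau)=\Phi_\tau u^0$ with $u^0=S_3-\eta\psi_0$, and $D=S_3-v$ on $(0,\pi)$. Then $D_\tau=\varepsilon^2D''+bD$ with $b=1-(S_3^2+S_3v+v^2)\le1$, $D=0$ at the ends and $D(0)\ge0$. Testing with the negative part $D_-$ gives $\frac12\frac{d}{d\tau}\int_0^\pi D_-^2\le\int_0^\pi D_-^2$, so $D_-=0$ and $v\le S_3$ on $(0,\pi)$. As $S_3(\pi/2)<0<S_1(\pi/2)$, the limit is not $S_1$, and $u^0\in U_-$. For $u^\pi=S_3+\eta\psi_0$ the same computation for $-D$ gives $v\ge S_3$, and $S_3(\pi/6)>0>-S_1(\pi/6)$ excludes $-S_1$.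
\end{proof}

\subsection{The linearization at the saddle}
Let $S=S_2$, $a=a_2$ and $H=H_{S_2}=H_{-S_2}$. On $(0,\pi)$, $S$ rises from $0$ to $a$ on $(0,\pi/4)$, falls to $-a$ on $(\pi/4,3\pi/4)$ through the zero at $\pi/2$, and rises to $0$. Let $q\in Y_s$ be the odd extension of the function equal to $|S'|$ on $(\pi/4,3\pi/4)$ and to $0$ elsewhere in $(0,\pi)$: up to sign, the infinitesimal shift of the middle interface. It is symmetric because $S$ is antisymmetric, it lies in $H^1$ because $S'$ vanishes at $\pi/4$ and $3\pi/4$, and $HS'=0$ gives $\langle Hq,q\rangle=0$ in the sense of forms.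

\begin{lemma}\label{lem:spec}
For $\varepsilon\le\frac14$, $H$ has on $Y_o$ exactly one negative eigenvalue $-\kappa$, with a symmetric normalized eigenfunction $\psi$. All other eigenvalues are at least $1$, and $\kappa\le24\,\varepsilon^4$.
\end{lemma}

\begin{proof}
The symmetric sector has no explicit ground state, but it can be compared with problems on quarter periods that have explicit eigenfunctions. Let $b^2=2-a^2$ and $m=1-a^2\le4\varepsilon^2\le\frac14$, so that $\varepsilon^2S'^2=\frac12(a^2-S^2)(b^2-S^2)$ and $a^2b^2=1-m^2$.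

\emph{The function $SD$, $D=\sqrt{b^2-S^2}>0$.} We have $(SD)'=S'(b^2-2S^2)/D$, and differentiating once more,
\[
\varepsilon^2(SD)''=\frac{S}{D}\Big\{\big[(S^2-1)+\tfrac12(a^2-S^2)\big](b^2-2S^2)-2(a^2-S^2)D^2\Big\}.
\]
The square bracket equals $-\frac12D^2$, so $\varepsilon^2(SD)''=SD\,(3S^2-\frac12b^2-2a^2)$ and $H(SD)=\frac32a^2\,SD$. Note that $1\le\frac32a^2<2$.

\emph{The functions $S^2-\sigma$.} We have $\varepsilon^2(S^2)''=2\varepsilon^2S'^2+2S(S^3-S)=a^2b^2-4S^2+3S^4$, so $H(S^2-\sigma)=(3-3\sigma)S^2+\sigma-a^2b^2$. This equals $(3-3\sigma)(S^2-\sigma)$ exactly when $3\sigma^2-4\sigma+a^2b^2=0$, that is, for $\sigma_\pm=\frac13(2\pm\sqrt{1+3m^2})$, with eigenvalues $1\mp\sqrt{1+3m^2}$. The quadratic is positive at $\sigma=0$ and equals $-2a^2m<0$ at $\sigma=a^2$, so $0<\sigma_-<a^2<\sigma_+$.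

\emph{Antisymmetric sector.} The function $SD$ is positive on $(0,\pi/2)$ and vanishes at the ends, so by (SL1) all eigenvalues are at least $\frac32a^2$.

\emph{Symmetric sector.} Allow a jump at $\pi/4$. This enlarges the form domain and decouples the problem into a Dirichlet--Neumann problem on $(0,\pi/4)$ and a Neumann--Neumann problem on $(\pi/4,\pi/2)$. In the first, $SD$ is the ground state, since $S'(\pi/4)=0$. In the second, $(S^2)'=2SS'$ vanishes at both ends and $S^2$ decreases from $a^2$ to $0$, so $S^2-\sigma_+$ has no zero and $S^2-\sigma_-$ has exactly one; by (SL1) the first two eigenvalues are $1-\sqrt{1+3m^2}<0$ and $1+\sqrt{1+3m^2}\ge2$. So the two lowest eigenvalues of the decoupled problem are $1-\sqrt{1+3m^2}$ and $\frac32a^2$, and by (SL2) they bound from below the two lowest eigenvalues of the sector. By (SL3) applied to $q$, the lowest one is negative. Finally $\kappa\le\sqrt{1+3m^2}-1\le\frac32m^2\le24\varepsilon^4$.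
\end{proof}

So $H^{-1}$ is bounded on odd $L^2$ functions, and $Q$, defined by \eqref{eq:Q} with this $H$, is a quadratic form on $Y_o$ that is continuous in the $L^2$ norm. The eigenfunction $\psi$ is almost parallel to $q$, which is concentrated at $\pi/2$, and $G^{-1}S_3$ does not vanish there. This decides the sign of $Q$.

\begin{lemma}\label{lem:sign}
For each model there is $\varepsilon_*\le\frac14$ with $Q(S_3-S_2)<0$ and $Q(S_3+S_2)<0$ for all $\varepsilon\le\varepsilon_*$.
\end{lemma}

\begin{proof}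
The function $\zeta_s=G^{-1}S_3$ is symmetric, $\zeta_a=G^{-1}S_2$ is antisymmetric, and both have squared $L^2$ norm at most $2\pi$. The cross terms vanish, so Lemma~\ref{lem:spec} gives
\begin{equation}\label{eq:Qbound}
Q(S_3\mp S_2)=\langle\zeta_s,H^{-1}\zeta_s\rangle+\langle\zeta_a,H^{-1}\zeta_a\rangle\le-\langle\zeta_s,\psi\rangle^2/\kappa+4\pi .
\end{equation}
Write $q=\langle q,\psi\rangle\psi+q_\perp$. From $0=\langle Hq,q\rangle\ge-\kappa\|q\|^2+\|q_\perp\|^2$ we get $\|q_\perp\|\le\sqrt\kappa\,\|q\|$, hence $|\langle\zeta_s,q\rangle|\le\|q\|\,|\langle\zeta_s,\psi\rangle|+\sqrt{2\pi\kappa}\,\|q\|$, that is,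
\[
|\langle\zeta_s,\psi\rangle|\ge|\langle\zeta_s,q\rangle|/\|q\|-\sqrt{2\pi\kappa}.
\]
By Lemma~\ref{lem:eq}(a), $\|q\|^2\le2\max|S'|\int_{\pi/4}^{3\pi/4}|S'|\le2\cdot\frac{1}{\sqrt2\,\varepsilon}\cdot2a\le2\sqrt2/\varepsilon$. Next, $\langle\zeta_s,q\rangle=2\int_{\pi/4}^{3\pi/4}\zeta_s|S'|\,dX$. The measure $|S'|\,dX$ on $(\pi/4,3\pi/4)$ has mass $2a\to2$, and its mass outside $(\frac\pi2-r,\frac\pi2+r)$ is $2(a-S(\frac\pi2-r))\to0$ for each small $r>0$, by Lemma~\ref{lem:eq}(c).

For (AC), $\zeta_s=S_3$ is bounded by $1$ and tends to $-1$ uniformly near $\pi/2$, so $\langle\zeta_s,q\rangle\to-4$. For (CH), $S_3\to\operatorname{sgn}\sin3X$ in $L^2$, so $\zeta_s$ converges uniformly to $\zeta_\infty=(-\partial_X^2)^{-1}\operatorname{sgn}\sin3X$. This function is odd about the multiples of $\pi/3$, so it vanishes there, and $\zeta_\infty''=1$ on $(\pi/3,2\pi/3)$. Hence $\zeta_\infty=-\frac12(X-\frac\pi3)(\frac{2\pi}{3}-X)$ on this interval, $\zeta_\infty(\frac\pi2)=-\frac{\pi^2}{72}$, and $\langle\zeta_s,q\rangle\to-\frac{\pi^2}{18}$.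 In both cases $|\langle\zeta_s,\psi\rangle|\ge2c_2\sqrt\varepsilon-C\varepsilon^2\ge c_2\sqrt\varepsilon$ for small $\varepsilon$, with $c_2>0$ depending only on the model, and \eqref{eq:Qbound} gives $Q(S_3\mp S_2)\le-c_2^2/(24\varepsilon^3)+4\pi<0$.
\end{proof}

\subsection{The sign rule at late times}
The heuristic of Section~\ref{sec:idea} assumed the decay of $p_t$, which we do not know. We therefore argue in the contrapositive: if the energy stays above the saddle level, the stable part of $p$ controls the unstable part. This yields decay, then the exact asymptotics of the stable part, and the Laplace transform handles the unstable mode.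

\begin{proposition}\label{prop:late}
Let $\varepsilon\le\frac14$ and $S\in\{S_2,-S_2\}$. Let $u$ be a solution in $Y_o$ as in Proposition~\ref{prop:wp} with $u(t)\to S$ in $H^1$ and $E(u(t))\ge E(S)$ for all large $t$. Then $Q(u_0-S)\ge0$.
\end{proposition}

\begin{proof}
Let $p=u-S$, $\Delta=p(0)$, $r=3Sp^2+p^3$ and $n(t)=\|p(t)\|_1$, a bounded function with $n\to0$. By \eqref{eq:taylor}, $p=\Delta-\omega_\alpha*G(Hp+r)$.

\emph{Step 1: diagonalization.} The operator to diagonalize is $GH$, which is symmetric for $\langle\cdot,\cdot\rangle_*$. By \eqref{eq:norms},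
\begin{equation}\label{eq:garding}
\langle Hh,h\rangle\ge\varepsilon^2\|h\|_1^2-\|h\|^2\ge\tfrac{\varepsilon^2}{2}\|h\|_1^2-\tfrac{1}{2\varepsilon^2}\|h\|_*^2,\qquad h\in Y_o .
\end{equation}
So the form of $H$ with domain $Y_o$ is closed and bounded below in the completion of $Y_o$ under $\|\cdot\|_*$, and $Y_o$ embeds compactly in it. By the spectral theorem there is a $\langle\cdot,\cdot\rangle_*$-orthonormal basis $(h_j)_{j\ge0}\subset Y_o$ with $\langle Hh_j,h\rangle=\nu_j\langle h_j,h\rangle_*$ for $h\in Y_o$, $\nu_j\to\infty$, and $\langle Hh,h\rangle=\sum_j\nu_j\langle h,h_j\rangle_*^2$. The number of negative $\nu_j$ is the largest dimension of a subspace on which the form is negative definite, which does not depend on the inner product, and $\nu_j=0$ would mean $Hh_j=0$. By Lemma~\ref{lem:spec}, $\nu_0<0<\nu_1\le\nu_2\le\cdots$. Put $p_j=\langle p,h_j\rangle_*$, $\Delta_j=p_j(0)$ and $r_j=\langle r,h_j\rangle=\langle Gr,h_j\rangle_*$. Then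
\begin{equation}\label{eq:pj}
p_j=\Delta_j-\omega_\alpha*(\nu_jp_j+r_j),\qquad \sum_jr_j^2=\|Gr\|_*^2\le\|r\|_1^2\le Cn^4 .
\end{equation}
For $\pi_\Delta=H^{-1}G^{-1}\Delta$ we have $\nu_j\langle h_j,\pi_\Delta\rangle_*=\langle h_j,H\pi_\Delta\rangle=\Delta_j$, so
\[
Q(\Delta)=\langle H\pi_\Delta,\pi_\Delta\rangle=c_+^2-\Delta_0^2/|\nu_0|,\qquad c_+^2=\sum_{j\ge1}\Delta_j^2/\nu_j .
\]

\emph{Step 2: the stable part dominates.} Let $p_+=p-p_0h_0$ and $\zeta^2=\langle Hp_+,p_+\rangle=\sum_{j\ge1}\nu_jp_j^2$, so $\zeta\le Cn$. From $\zeta^2\ge\nu_1\|p_+\|_*^2$ and \eqref{eq:garding} we get $\|p_+\|_1\le C\zeta$, so $n^2\le C(p_0^2+\zeta^2)$. The energy hypothesis, used only here, and \eqref{eq:taylor} give $|\nu_0|p_0^2\le\zeta^2+Cn^3$ for large $t$. Hence $n^2\le C\zeta^2+Cn^3$, and since $n\to0$, for large $t$,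
\begin{equation}\label{eq:dom}
n\le C\zeta,\qquad |\nu_0|\,p_0^2\le(1+o(1))\,\zeta^2 .
\end{equation}

\emph{Step 3: asymptotics of $\zeta$.} For $j\ge1$, Lemma~\ref{lem:ML}(e) gives $p_j=\Delta_je_{\nu_j}-P_{\nu_j}*r_j$. The third and second bounds in \eqref{eq:P} give $\nu_j^{1/2}P_{\nu_j}(s)\le Cs^{\alpha/2-1}$ and $\nu_j^{1/2}P_{\nu_j}(s)\le C\nu_1^{-3/2}s^{-1-\alpha}$. So $\nu_j^{1/2}P_{\nu_j}\le\Theta$ for all $j\ge1$, where $\Theta(s)=C\min(s^{\alpha/2-1},s^{-1-\alpha})$ is integrable. Minkowski's inequality in $\ell^2$ and \eqref{eq:pj} give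
\begin{equation}\label{eq:zeta}
|\zeta-\zeta_{\mathrm{lin}}|\le C\,\Theta*n^2,\qquad \zeta_{\mathrm{lin}}^2=\sum_{j\ge1}\frac{\Delta_j^2}{\nu_j}\big(\nu_je_{\nu_j}\big)^2 .
\end{equation}
The ratios $\nu_je_{\nu_j}/\omega_{1-\alpha}$ are uniformly bounded by \eqref{eq:P} and tend to $1$ by Lemma~\ref{lem:ML}(d), so $\zeta_{\mathrm{lin}}/\omega_{1-\alpha}$ is bounded and tends to $c_+$.

Let $t_1\ge1$ be so large that $n\le C\zeta$ on $[t_1,\infty)$, let $\rho_1=\sup_{s\ge t_1}n(s)$, and let $Z(T)=\sup_{[t_1,T]}t^\alpha\zeta(t)<\infty$. On $[t_1,T]$, $n(s)^2\le C\rho_1Z(T)s^{-\alpha}$. For $t\ge1$, splitting at $t/2$,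
\[
\int_0^t\Theta(t-s)s^{-\alpha}\,ds\le Ct^{-1-\alpha}t^{1-\alpha}+Ct^{-\alpha}\le Ct^{-\alpha}.
\]
Also $\int_0^{t_1}\Theta(t-s)n^2\,ds\le C(t_1)t^{-\alpha}$ for $t\ge t_1$, since the integral is bounded, and is at most $Ct_1t^{-1-\alpha}$ for $t\ge2t_1$. So \eqref{eq:zeta} gives $Z(T)\le C(t_1)+C\rho_1Z(T)$, with the last $C$ independent of $t_1$ and $T$. Taking $t_1$ with $C\rho_1\le\frac12$, we get $\zeta=O(t^{-\alpha})$ and $n^2\le C(1+t)^{-2\alpha}$. Then $\Theta*n^2\le Ct^{-2\alpha}+Ct^{-1-\alpha}\int_0^{t/2}(1+s)^{-2\alpha}ds=o(t^{-\alpha})$, and therefore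
\begin{equation}\label{eq:zas}
\zeta(t)=(c_++o(1))\,\omega_{1-\alpha}(t).
\end{equation}

\emph{Step 4: the unstable mode.} Let $\mathcal{L}h(\xi)=\int_0^\infty e^{-\xi t}h(t)\,dt$ for $\xi>0$; recall that $\mathcal{L}\omega_a=\xi^{-a}$ and $\mathcal{L}(g*h)=\mathcal{L}g\,\mathcal{L}h$. If $h$ is bounded and $\limsup_{t\to\infty}|h|/\omega_{1-\alpha}\le\Lambda_0$, then $\limsup_{\xi\to0}\xi^{1-\alpha}|\mathcal{L}h|\le\Lambda_0$: for each $\eta>0$ there is $t_\eta$ with $|\mathcal{L}h|\le t_\eta\sup|h|+(\Lambda_0+\eta)\xi^{\alpha-1}$. The functions $p_0,r_0$ are bounded, and \eqref{eq:pj} with $j=0$ transforms into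
\[
(\xi^\alpha-|\nu_0|)\,\xi^{1-\alpha}\mathcal{L}p_0(\xi)=\Delta_0-\xi^{1-\alpha}\mathcal{L}r_0(\xi).
\]
As $|r_0|\le Cn^2=o(\omega_{1-\alpha})$, the last term tends to $0$ and $\xi^{1-\alpha}|\mathcal{L}p_0|\to|\Delta_0|/|\nu_0|$ as $\xi\to0$. On the other hand, \eqref{eq:dom} and \eqref{eq:zas} give $\limsup|p_0|/\omega_{1-\alpha}\le|\nu_0|^{-1/2}c_+$. Hence $|\Delta_0|/|\nu_0|\le|\nu_0|^{-1/2}c_+$, which is $Q(\Delta)\ge0$.
\end{proof}

\subsection{Shooting at the saddle}

\begin{proof}[Proof of Theorem~\ref{thm:B}]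
Fix the model, $\varepsilon\le\varepsilon_*$ with $\varepsilon_*$ from Lemma~\ref{lem:sign}, and $\alpha\in(0,1)$. Since $\|u^\theta-S_3\|=\eta$ and $Q$ is continuous in $L^2$, we can fix $\eta$ so small that Lemma~\ref{lem:arc}(b) holds and $Q(u^\theta\mp S_2)<0$ for all $\theta\in[0,\pi]$. Let $u^\theta(t)$ be the solution of \eqref{eq:red} with datum $u^\theta$. Suppose, for contradiction, that $E'\le0$ for all $t>0$ along every $u^\theta(t)$.

\emph{Step 1: every $u^\theta(t)$ converges in $H^1$ to one of $\pm S_1,\pm S_2$.} The equation has memory, so there is no flow to which an invariance argument could be applied; we use \eqref{eq:diss} instead. Write $u=u^\theta(t)$ and $w=-G\mu(u)$. Then $\frac12\|w\|_*^2\le\omega_{1-\alpha}*|E'|$ with $\int_0^\infty|E'|\le E(u^\theta)$, and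
\[
\int_T^{T+1}(\omega_{1-\alpha}*|E'|)\,dt=\int_0^{T+1}|E'(s)|\Big(\int_{\max(T,s)}^{T+1}\omega_{1-\alpha}(t-s)\,dt\Big)ds .
\]
Since $\omega_{1-\alpha}$ decreases, the inner integral is at most $\int_0^1\omega_{1-\alpha}$, and for $T>s$ at most $\omega_{1-\alpha}(T-s)\to0$. By dominated convergence $\int_T^{T+1}\|w\|_*^2\,dt\to0$. By Proposition~\ref{prop:wp}(ii), $\|w\|_{H^4}\le M$ for all $t$, and from $u=u^\theta+\omega_\alpha*w$,
\[
\|u(t+h)-u(t)\|_{H^4}\le M\int_0^t\big(\omega_\alpha(s)-\omega_\alpha(s+h)\big)ds+M\int_0^h\omega_\alpha\le2M\omega_{1+\alpha}(h).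
\]
The map $u\mapsto G\mu(u)$ is Lipschitz from bounded subsets of $H^4$ to $L^2$, so $\|w\|_*^2$ is uniformly continuous, and $\|w(t)\|_*\to0$. The trajectory is precompact in $H^4$, so every sequence $t_n\to\infty$ has a subsequence along which $u(t_n)$ converges to a solution of $G\mu=0$. Thus the distance from $u(t)$ to the finite set of equilibria tends to $0$, and by continuity $u(t)$ converges to one of them. Its energy is at most $E(u^\theta)<E_3$.

\emph{Step 2: the sets $O_\pm=\{\theta\in[0,\pi]:u^\theta(t)\to\pm S_1\}$ are open.} If $\theta_0\in O_\pm$, then $u^{\theta_0}(t_0)\in W_\pm$ for some $t_0$. By Proposition~\ref{prop:wp}(iv) the same holds for $\theta$ near $\theta_0$, and Lemma~\ref{lem:arc}(a) applies, by Step 1 and the assumed monotonicity of $E$.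

\emph{Step 3: $0\in O_-$ and $\pi\in O_+$.} The datum $u^0$ lies in $Y_s$, so the curve $u^0(t)$ stays in $Y_s$, and in $\Sigma$ since $E(u^0(t))\le E(u^0)<E_3$. It is connected and starts in $U_-$, so by Lemma~\ref{lem:split} it stays in $U_-$. Its limit is not $\pm S_2\notin Y_s$, and it is not $S_1$, whose neighborhood $U_+$ the curve never enters. So the limit is $-S_1$. Exchanging the roles of $U_+$ and $U_-$, the curve $u^\pi(t)$ stays in $U_+$ and converges to $S_1$.

\emph{Step 4: the contradiction.} The interval $[0,\pi]$ is connected and $O_\pm$ are open, disjoint and nonempty, so some $\theta_c$ lies in neither. By Step 1, $u^{\theta_c}(t)\to S\in\{S_2,-S_2\}$. As $E$ is nonincreasing with limit $E(S)$, $E(u^{\theta_c}(t))\ge E(S)$ for all $t$. Proposition~\ref{prop:late} gives $Q(u^{\theta_c}-S)\ge0$, contrary to the choice of $\eta$.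

Hence $E'(t)>0$ for some $\theta$ and some $t>0$. The data $u^\theta$ are smooth and not steady, so the corresponding solutions of \eqref{eq:model} are admissible, and the scaling of Section~\ref{sec:red} completes the proof. The number $\varepsilon_*$ comes from Lemma~\ref{lem:sign}, in which $\alpha,\gamma,d,\Omega$ do not appear.
\end{proof}

\begin{remark}
Proposition~\ref{prop:late} is the step that fails for $\alpha=1$. For the classical Allen--Cahn flow $\Phi_\tau$ on $Y_o$ the energy does decrease, the facts recalled in the proof of Lemma~\ref{lem:split} hold on $Y_o$ as well and give Steps 1--3, and Step 4 produces $\theta_c$ with $\Phi_\tau u^{\theta_c}\to S\in\{S_2,-S_2\}$, energy at least $E(S)$, and $Q(u^{\theta_c}-S)<0$.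
\end{remark}

\begin{thebibliography}{9}

\bibitem{Pollard}
Pollard, 1948 (complete monotonicity of $x\mapsto E_\alpha(-x)$).

\bibitem{QTY}
Chaoyu Quan, Tao Tang, and Jiang Yang, \emph{How to Define Dissipation-Preserving Energy for Time-Fractional Phase-Field Equations}, arXiv:2007.14855 (2020).

\end{thebibliography}
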